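\title{Three involutions and the mapping class groups of genus three, four and five}

\begin{abstract}
We show that the mapping class group of a closed orientable surface of genus $g$ is not generated by three involutions for $g=3$, and is generated by three involutions for $g=4$ and $g=5$. Together with results of Korkmaz and Yildiz this gives the minimal number of generating involutions in every genus. The obstruction in genus three is a dimension count in a $(2g+1)$-dimensional space of quadratic functions on mod $2$ homology. The generating triples are explicit: two rotations and a conjugate of one of them by a product of Dehn twists. The proof that they generate rests on the star relation and on a lemma about perfect groups that lets one adjoin a Dehn twist for free.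
\end{abstract}

\section{Introduction}

Let $\Sigma_g$ be a closed connected orientable surface of genus $g$. Its \emph{mapping class group} $\mathrm{Mod}(\Sigma_g)$ is the group of isotopy classes of orientation-preserving homeomorphisms of $\Sigma_g$. An \emph{involution} is an element of order $2$. By a theorem of Nielsen, a mapping class of finite order is represented by a homeomorphism of the same order, so an involution is a genuine symmetry of the surface, such as a rotation by $\pi$ of a surface placed symmetrically in $\mathbb R^3$. How many such symmetries does it take to generate the whole group?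

In low genus no number suffices. For $g=1$ we have $\mathrm{Mod}(\Sigma_1)\cong\mathrm{SL}_2(\mathbb Z)$. A matrix of order two is diagonalizable with eigenvalues $\pm1$, and determinant $1$ makes the eigenvalues equal, so $-I$ is the only involution. For $g=2$ the abelianization is $\mathbb Z/10$, and elements of order at most $2$ generate only the subgroup $\mathbb Z/2$ of it. From genus three on this obstruction disappears, because $\mathrm{Mod}(\Sigma_g)$ is perfect for $g\ge3$ (Powell). Two involutions are still too few: they generate a quotient of the infinite dihedral group, whereas $\mathrm{Mod}(\Sigma_g)$ contains non-abelian free groups for $g\ge 3$. Three involutions generate a quotient of $\mathbb Z/2*\mathbb Z/2*\mathbb Z/2$, which has a free subgroup of rank two and index two, so this argument stops at two.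

Korkmaz proved that four involutions generate $\mathrm{Mod}(\Sigma_g)$ for $g\ge3$ and that three do for $g\ge8$; Yildiz proved that three do for $g\ge6$. The survey of Altunoz, Pamuk and Yildiz \cite{APY} asks whether three involutions suffice for $3\le g\le5$. Neither obstruction above distinguishes these genera from the higher ones, so one would guess that the answer is yes throughout. The guess fails in exactly one genus.

\begin{theorem}\label{thm:main}
For $g\ge1$, the group $\mathrm{Mod}(\Sigma_g)$ is generated by three involutions if and only if $g\ge4$. The minimal number of involutions generating $\mathrm{Mod}(\Sigma_g)$ is $3$ for $g\ge4$ and $4$ for $g=3$; for $g=1,2$ involutions do not generate.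
\end{theorem}

The negative part comes from the action $f\mapsto f_*$ on mod $2$ homology.

\begin{theorem}\label{thm:rank}
Let $g\ge2$ and $H=H_1(\Sigma_g;\mathbb F_2)$.
\begin{enumerate}
\item[(a)] If $f\in\mathrm{Mod}(\Sigma_g)$ is an involution, then $\operatorname{rank}(f_*-1\mid H)\le2\lfloor g/2\rfloor$.
\item[(b)] If involutions $f_1,\dots,f_n$ generate $\mathrm{Mod}(\Sigma_g)$, then $\sum_i\operatorname{rank}(f_{i*}-1\mid H)\ge2g+1$.
\item[(c)] $\mathrm{Mod}(\Sigma_3)$ is not generated by three involutions; every subgroup generated by three involutions has index at least $28$.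
\end{enumerate}
\end{theorem}

For $n=3$, parts (a) and (b) conflict when $6\lfloor g/2\rfloor<2g+1$. For even $g$ this reads $3g<2g+1$ and for odd $g$ it reads $3(g-1)<2g+1$, so among $g\ge2$ it happens for $g=3$ alone, where $6<7$. For $n=2$ they conflict in every genus, since $4\lfloor g/2\rfloor\le 2g$; this is a second proof that two involutions never suffice.

\begin{theorem}\label{thm:gen}
Let $g\ge4$ and $g\ne6$. Then $\mathrm{Mod}(\Sigma_g)$ is generated by three involutions $\rho$, $\sigma$, $V\rho V^{-1}$, given explicitly in Theorem~\ref{thm:four} for $g=4$ and in Theorem~\ref{thm:five} for $g\ge5$.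
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:rank} and~\ref{thm:gen}]
The cases $g=1,2$ were treated above, and two involutions do not suffice for $g\ge3$. For $g=3$, three do not suffice by Theorem~\ref{thm:rank}(c), and four do by the theorem of Korkmaz. For $g\ge 4$ three suffice: by Theorem~\ref{thm:gen} if $g\ne6$, and by the theorem of Yildiz if $g=6$.
\end{proof}

Section~\ref{sec:rank} proves Theorem~\ref{thm:rank}. For Theorem~\ref{thm:gen} the difficulty is that the standard generators are Dehn twists, and relations among twists put into a given subgroup only \emph{differences} $t_x^{-1}t_y$ of twists with any ease. Section~\ref{sec:perfect} shows that in a perfect group suitable differences are enough. Section~\ref{sec:model} sets up a symmetric model of the surface. Genus four (Section~\ref{sec:four}) is the shortest instance of the method and a guide to the longer argument for $g\ge5$ (Section~\ref{sec:five}).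

\section{Quadratic functions and the rank inequality}\label{sec:rank}

\subsection*{Counting fixed vectors}

\begin{lemma}\label{lem:count}
Let a group act linearly on a finite-dimensional vector space $M$, and let $f_1,\dots,f_n$ be elements of the group. If $\sum_i\operatorname{rank}(f_i-1\mid M)<\dim M$, then the subgroup $\langle f_1,\dots,f_n\rangle$ fixes a nonzero vector of $M$.
\end{lemma}

\begin{proof}
The fixed space $\ker(f_i-1)$ has codimension $\operatorname{rank}(f_i-1)$, and the codimension of an intersection is at most the sum of the codimensions.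
\end{proof}

For example, the symmetric group $S_n$ fixes no nonzero vector of $\mathbb Q^n$ with coordinate sum $0$, and a transposition has rank $1$ on that subspace, so at least $n-1$ transpositions are needed to generate $S_n$.

Let $g\ge2$. The space $H=H_1(\Sigma_g;\mathbb F_2)$ has dimension $2g$ and carries the mod $2$ intersection form $x\cdot y$, which is bilinear, nondegenerate and satisfies $x\cdot x=0$. It has a symplectic basis $a_1,b_1,\dots,a_g,b_g$, with $a_i\cdot b_i=1$ and all other pairs of basis vectors orthogonal. The map $v\mapsto\lambda_v$, $\lambda_v(x)=x\cdot v$, is an isomorphism $H\to H^*$. The group $\mathrm{Sp}(H)$ of isometries contains the \emph{transvections} $T_v(x)=x+(x\cdot v)v$, and it is transitive on nonzero vectors: if $x\cdot y=1$ then $T_{x+y}(x)=y$, and otherwise one passes through a vector $z$ with $x\cdot z=z\cdot y=1$. We use the standard fact that $\mathrm{Mod}(\Sigma_g)\to\mathrm{Sp}(H)$ is onto.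

Applied to $H$ itself, Lemma~\ref{lem:count} gives the lower bound $2g$ for the sum of the ranks. In genus three this is $6$, which three involutions of rank $2$ can reach. We need a module with one more dimension, still without fixed vectors, on which the ranks do not grow.

\subsection*{The module $M$}

Let $M$ be the space of functions $q\colon H\to\mathbb F_2$ for which there is $\varepsilon=\varepsilon(q)\in\mathbb F_2$ with
\[
q(x+y)+q(x)+q(y)=\varepsilon\,(x\cdot y)\qquad\text{for all }x,y\in H .
\]
The functions with $\varepsilon=0$ are the linear functionals. Those with $\varepsilon=1$ are the quadratic forms that refine the intersection form; an example is $q_0\bigl(\sum_i x_ia_i+y_ib_i\bigr)=\sum_ix_iy_i$. The map $\varepsilon\colon M\to\mathbb F_2$ is linear and onto with kernel $H^*$, so $\dim M=2g+1$, and $\varepsilon(q),q(a_1),\dots,q(b_g)$ are coordinates on $M$. The group $\mathrm{Sp}(H)$ acts on $M$ by $q\mapsto q\circ f$ and preserves $\varepsilon$.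

\begin{example}\label{ex:three}
Let $g=3$, and let $f$ exchange $a_1$ with $a_2$ and $b_1$ with $b_2$ and fix $a_3,b_3$. On $H$ the image of $f-1$ is spanned by $a_1+a_2$ and $b_1+b_2$, so the rank is $2$. A function $q\in M$ is fixed exactly when $q(a_1)=q(a_2)$ and $q(b_1)=q(b_2)$, with no condition on $\varepsilon$. So the fixed space has codimension $2$ in $M$ as well, but now the ambient dimension is $7$, and any three subspaces of codimension $2$ share a nonzero vector. Theorem~\ref{thm:rank}(c) says that no involution in genus three does better than this $f$.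
\end{example}

\begin{lemma}\label{lem:samerank}
For $f\in\mathrm{Sp}(H)$, the rank of $f-1$ on $M$ equals its rank on $H$.
\end{lemma}

\begin{proof}
On $H^*$ the map $\lambda\mapsto\lambda\circ f-\lambda$ is the transpose of $f-1$. Its image is the annihilator of $\ker(f-1)$, whose dimension is the rank of $f-1$ on $H$. Since $M=H^*\oplus\mathbb F_2q_0$, it suffices to see that $q_0\circ f-q_0$ lies in this annihilator. It has $\varepsilon=1+1=0$, so it is linear, and it vanishes at every $x$ with $f(x)=x$.
\end{proof}

Fixed vectors and orbits in $M$ are controlled by one formula. For $q\in M$ and $s=x\cdot v$ we have $q(x+sv)=q(x)+s\,q(v)+\varepsilon s^2$, and $s^2=s$; hence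
\begin{equation}\label{eq:transv}
q\circ T_v=q+\bigl(q(v)+\varepsilon(q)\bigr)\lambda_v .
\end{equation}

\begin{lemma}\label{lem:nofix}
For $g\ge2$, no nonzero element of $M$ is fixed by $\mathrm{Sp}(H)$. For $g=3$, every nonzero element of $M$ has an orbit with at least $28$ elements.
\end{lemma}

\begin{proof}
Let $q$ be fixed. By \eqref{eq:transv}, $q(v)=\varepsilon$ for all $v\ne0$. If $\varepsilon=0$, then $q=0$. If $\varepsilon=1$, then $1=q(a_1+a_2)=q(a_1)+q(a_2)+a_1\cdot a_2=1+1+0=0$, a contradiction.

Let $g=3$ and $q\neq0$. By \eqref{eq:transv} the orbit of $q$ contains the distinct elements $q+\lambda_v$ with $q(v)+\varepsilon=1$, so we count such $v$. If $\varepsilon=0$ there are $32$. If $\varepsilon=1$ we count zeros of $q$. The planes spanned by $a_i,b_i$ are orthogonal, so $q$ is additive across them and $\sum_{x\in H}(-1)^{q(x)}$ is a product of three factors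
\[
1+(-1)^{q(a_i)}+(-1)^{q(b_i)}-(-1)^{q(a_i)+q(b_i)} .
\]
A factor is $-2$ if $q(a_i)=q(b_i)=1$ and $+2$ otherwise. The sum is $\pm8$, so $q$ has $(64\pm8)/2$ zeros, that is, $36$ or $28$.
\end{proof}

The number of zeros is an invariant, both values occur, and there are $64=36+28$ forms with $\varepsilon=1$. So these forms make up two orbits, of sizes $36$ and $28$ (Arf invariant $0$ and $1$), and the $63$ nonzero functionals form a third. The hypothesis $g\ge2$ is needed: for $g=1$ the form $x_1y_1+x_1+y_1$ takes the value $1$ on all three nonzero vectors and is fixed.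

\subsection*{The rank of an involution}

Over $\mathbb F_2$ we have $f_*-1=f_*+1$, and $f_*+1$ factors through the quotient surface by means of the transfer. Recall that for a two-sheeted covering $p\colon X\to Y$ with deck transformation $f$, sending a singular simplex of $Y$ to the sum of its two lifts is a chain map. It induces $\mathrm{tr}\colon H_1(Y;\mathbb F_2)\to H_1(X;\mathbb F_2)$ with $\mathrm{tr}\circ p_*=1+f_*$, and the transfer of an embedded circle is the class of its full preimage.

\begin{proof}[Proof of Theorem~\ref{thm:rank}(a)]
Represent $f$ by an orientation-preserving homeomorphism of order two. Such a map has finitely many fixed points, say $b$, and near each it is conjugate to a rotation by $\pi$. The quotient $O$ is a closed orientable surface of some genus $h$, and $\pi\colon\Sigma_g\to O$ is a double cover branched over $b$ points. Let $\Sigma^\circ$ and $O^\circ$ be the complements of the fixed points and of their images. From $\chi(\Sigma^\circ)=2\chi(O^\circ)$ we get $2-2g-b=2(2-2h-b)$, that is, $b=2g+2-4h$.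

\emph{Case $b>0$.} Since $b$ is even, $b\ge2$, so $h\le g/2$ and $2h\le2\lfloor g/2\rfloor$. Compose the transfer of $\Sigma^\circ\to O^\circ$ with the surjection $H_1(\Sigma^\circ;\mathbb F_2)\to H$ to get $\tau\colon H_1(O^\circ;\mathbb F_2)\to H$. The image of $1+f_*$ on $H$ lies in the image of $\tau$. The kernel of $H_1(O^\circ;\mathbb F_2)\to H_1(O;\mathbb F_2)$ is spanned by small circles around the branch points. The preimage of such a circle is a circle around a fixed point, which bounds a disc in $\Sigma_g$. So $\tau$ factors through $H_1(O;\mathbb F_2)$, and the rank is at most $2h$.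

\emph{Case $b=0$.} Now $g$ is odd and $2h=g+1$, so the bound $2h$ is too large by two; we gain one dimension from the image of $\pi_*$ and one from the kernel of $\mathrm{tr}$. The connected double cover $\pi$ corresponds to a nonzero functional $\theta$ on $H_1(O;\mathbb F_2)$, with $\theta$ vanishing on a loop exactly when the loop lifts to a loop. Thus $\pi_*(H)\subseteq\ker\theta$, a space of dimension $2h-1$. Write $\theta(x)=x\cdot y$ with $y\ne0$. Since $\mathrm{Mod}(O)$ is transitive on nonzero classes, $y$ is represented by a nonseparating simple closed curve $Y$. As $\theta(y)=y\cdot y=0$, we have $y\in\ker\theta$, and $\pi^{-1}(Y)$ consists of two curves $Y_1,Y_2$. Loops in $O\setminus Y$ miss $Y$, so the cover is trivial over the connected surface $O\setminus Y$, and $\Sigma_g\setminus(Y_1\cup Y_2)$ has two components, each with two ends. If both ends of a component $S$ were attached to the same $Y_j$, then $S\cup Y_j$ would be a closed surface properly contained in $\Sigma_g$, which is connected. So $S$ is bounded by $Y_1\cup Y_2$, and $\mathrm{tr}(y)=[Y_1]+[Y_2]=0$. The rank of $1+f_*=\mathrm{tr}\circ\pi_*$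 is therefore at most $(2h-1)-1=g-1=2\lfloor g/2\rfloor$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rank}(b),(c)]
If $f_1,\dots,f_n$ generate $\mathrm{Mod}(\Sigma_g)$, their images generate $\mathrm{Sp}(H)$, which fixes no nonzero element of $M$ by Lemma~\ref{lem:nofix}. By Lemma~\ref{lem:count} the ranks on $M$ add up to at least $2g+1$, and by Lemma~\ref{lem:samerank} these are the ranks on $H$. This is (b). For $g=3$, three involutions have ranks adding up to at most $6<7$ by (a), so they fix some $q\ne0$ in $M$. The subgroup they generate lies in the stabilizer of $q$, whose index is the size of the orbit of $q$, at least $28$.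
\end{proof}

The proof of (b) does not use the order of the $f_i$. A Dehn twist acts on $H$ as a transvection, for which the rank is at most $1$, so at least $2g+1$ twists are needed to generate. Humphries' generating set, recalled in Section~\ref{sec:model}, has exactly $2g+1$ twists; for general generating sets the bound $2g+1$ cannot be raised.

\section{Adjoining an element for free}\label{sec:perfect}

To show that a subgroup $K$ is the whole group it is often much easier to show that $K$ and one more element $\varphi$ generate. In a perfect group (one equal to its commutator subgroup) the extra element costs nothing, provided it conjugates $K$ into itself.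

\begin{lemma}\label{lem:free}
Let $\Gamma$ be a perfect group, $K=\langle S\rangle$ a subgroup and $\varphi\in\Gamma$. If $\varphi^{-1}s\varphi\in K$ for all $s\in S$ and $\langle K,\varphi\rangle=\Gamma$, then $K=\Gamma$.
\end{lemma}

\begin{proof}
The first hypothesis gives $\varphi^{-1}K\varphi\subseteq K$, so the subgroups $K_n=\varphi^nK\varphi^{-n}$, $n\ge0$, increase, and $U=\bigcup_nK_n$ is a subgroup with $\varphi U\varphi^{-1}=U$. It contains $K$, so it is normal in $\langle K,\varphi\rangle=\Gamma$. The quotient $\Gamma/U$ is generated by the image of $\varphi$ and is perfect; a cyclic perfect group is trivial. Hence $\varphi\in K_n$ for some $n$, and conjugating by $\varphi^{-n}$ gives $\varphi\in K$.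
\end{proof}

The example $\Gamma=\mathbb Z$, $K=0$, $\varphi=1$ shows that perfectness is needed. A first application replaces a generator of arbitrary order by an involution. For an involution $\rho$ and any $V$, put $\bar V=\rho V\rho$ and $c=V\rho V^{-1}$. Then $c$ is an involution and
\begin{equation}\label{eq:crho}
c\rho=V\bar V^{-1}.
\end{equation}

\begin{lemma}\label{lem:swap}
Let $\Gamma$ be a perfect group generated by $\rho,\sigma,V$, where $\rho$ and $\sigma$ are involutions. If $V$ commutes with $\sigma$ and with $\bar V$, then $\Gamma=\langle\rho,\sigma,c\rangle$.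
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:free} to $K=\langle\rho,\sigma,c\rangle$ and $\varphi=V^{-1}$. We have $V\rho V^{-1}=c$ and $V\sigma V^{-1}=\sigma$. By \eqref{eq:crho} and $\rho V^{-1}=\bar V^{-1}\rho$,
\[
VcV^{-1}=V\cdot V\bar V^{-1}\rho\cdot V^{-1}=V^2\bar V^{-2}\rho=(V\bar V^{-1})^2\rho=(c\rho)^2\rho\in K,
\]
where the third equality uses $V\bar V=\bar VV$.
\end{proof}

We turn to mapping class groups. A \emph{curve} is an isotopy class of unoriented simple closed curves, and $i(x,y)$ is the geometric intersection number, the least number of intersection points of representatives; it is invariant under $\mathrm{Mod}(\Sigma_g)$. Curves are \emph{disjoint} if $i(x,y)=0$. The \emph{Dehn twist} $t_x$ cuts the surface along $x$, turns one side once around and reglues; all twists turn in the same sense with respect to the orientation. Products are compositions, the right factor acting first. We use three standard facts. First, $ft_xf^{-1}=t_{f(x)}$ for $f\in\mathrm{Mod}(\Sigma_g)$. Second, if $x,y$ are disjoint then $t_x(y)=y$ and $t_x,t_y$ commute. Third, if $i(x,y)=1$ then $t_xt_y(x)=y$,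 a form of the braid relation. Exchanging $x$ and $y$ in this identity and rearranging gives the other two identities in
\begin{equation}\label{eq:braid}
t_xt_y(x)=y,\qquad t_x(y)=t_y^{-1}(x),\qquad t_x^{-1}t_y^{-1}(x)=y\qquad\bigl(i(x,y)=1\bigr).
\end{equation}

Given a subgroup $K\le\mathrm{Mod}(\Sigma_g)$, write $x\sim y$ if $t_x^{-1}t_y\in K$. This says that the cosets $t_xK$ and $t_yK$ agree, so $\sim$ is an equivalence relation. If $x\sim y$ and $f\in K$, then $f(x)\sim f(y)$, by conjugation. Note that $x\sim f(x)$ need not hold for $f\in K$; that is the condition in the next statement.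

\begin{corollary}\label{cor:twist}
Let $g\ge3$, let $K=\langle S\rangle\le\mathrm{Mod}(\Sigma_g)$, and let $x$ be a curve with $x\sim s(x)$ for all $s\in S$. If $\langle K,t_x\rangle=\mathrm{Mod}(\Sigma_g)$, then $K=\mathrm{Mod}(\Sigma_g)$.
\end{corollary}

\begin{proof}
We have $t_x^{-1}st_x=\bigl(t_x^{-1}t_{s(x)}\bigr)s\in K$, and $\mathrm{Mod}(\Sigma_g)$ is perfect. Apply Lemma~\ref{lem:free}.
\end{proof}

\section{A ring of holes}\label{sec:model}

We want a picture of $\Sigma_g$ with dihedral symmetry in which the curves we need can be drawn in the plane. Let $g\ge3$. Let $P$ be a round disc with $g$ small round holes $h_i$, $i\in\mathbb Z/g$, centered at the vertices of a concentric regular $g$-gon, and let $\Sigma_g=\partial(P\times[-1,1])\subset\mathbb R^3$. It consists of two copies $P\times\{\pm1\}$ of $P$ joined by the walls $\partial P\times[-1,1]$, and $\chi=2\chi(P)=2-2g$. The \emph{double} of a subsurface $\Delta\subseteq P$ is $(\Delta\times\{\pm1\})\cup((\Delta\cap\partial P)\times[-1,1])$.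

\subsection*{Curves}
An \emph{arc} is an embedded arc $\gamma\subset P$ meeting $\partial P$ exactly in its endpoints. It defines the curve $D(\gamma)=\partial(\gamma\times[-1,1])$. Disjoint arcs give disjoint curves, and arcs that are isotopic with endpoints sliding in $\partial P$ give the same curve. Let $r_i$ be the radial arc from $h_i$ to the outer circle and $[h_i,h_j]$ the straight arc between two holes. Put
\[
\alpha_i=D(r_i),\qquad\beta_i=\partial h_i\times\{0\},\qquad c_i=D([h_i,h_{i+1}]),\qquad d_i=D([h_{i-1},h_{i+1}]),
\]
the last only for $g\ge5$ (Figure~\ref{fig:ring}), and let $A_i,B_i,C_i,D_i$ be the corresponding twists. Intersections are read off from the plane.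
\begin{enumerate}
\item[(I1)] The $\beta_i$ are pairwise disjoint, and $i(\beta_i,D(\gamma))$ is $1$ or $0$ according as $\gamma$ has exactly one endpoint or no endpoint on $\partial h_i$.
\item[(I2)] The curves $\alpha_i,c_j$ are pairwise disjoint and are disjoint from every $d_l$. For $g\ge5$, $d_1$ and $d_3$ are disjoint.
\end{enumerate}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) circle (2.5);
\foreach \x in {0,...,4} {
  \draw ({18+72*\x}:1.5) -- ({18+72*\x}:2.5);
  \draw ({18+72*\x}:1.5) -- ({90+72*\x}:1.5);}
\draw[dashed] (18:1.5) -- (162:1.5) -- (306:1.5);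
\foreach \x in {0,...,4} {
  \draw[fill=white] ({18+72*\x}:1.5) circle (0.25);
  \node at ({18+72*\x}:1.5) {\scriptsize $h_{\x}$};}
\node at (0.27,2.1) {\small $\alpha_1$};
\node at (54:1.5) {\small $c_0$};
\node at (126:1.5) {\small $c_1$};
\node at (0.3,0.22) {\small $d_1$};
\node at (-0.55,-0.55) {\small $d_3$};
\end{tikzpicture}
\caption{The planar surface $P$ for $g=5$; the surface $\Sigma_5$ is the boundary of $P\times[-1,1]$. An arc $\gamma$ of $P$ is labeled by the closed curve $\partial(\gamma\times[-1,1])$ that it defines. The curve $\beta_i$ runs once around the hole $h_i$.}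
\label{fig:ring}
\end{figure}

Humphries' theorem concerns the picture in which the holes lie in a row, consecutive holes are joined by segments, and each hole is joined to the outer boundary by an arc on a fixed side of the row. It states that the twists about the curves around the holes, the curves over the segments and the curves over the first two arcs generate $\mathrm{Mod}(\Sigma_g)$. A homeomorphism of the disc that straightens the polygonal path $h_0,h_1,\dots,h_{g-1}$ carries our picture to that one. So $A_0,A_1,B_0,\dots,B_{g-1},C_0,\dots,C_{g-2}$ generate, and in particular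
\begin{equation}\label{eq:hum}
\mathrm{Mod}(\Sigma_g)=\langle A_i,B_i,C_i: i\in\mathbb Z/g\rangle .
\end{equation}

\subsection*{Symmetries}
Let $R$ be the rotation about the vertical axis with $h_i\mapsto h_{i+1}$; it raises all indices by one. For $m\in\mathbb Z/g$ let $\ell_m$ be the reflection of $P$ with $h_s\mapsto h_{m-s}$, and let $\iota_m=\ell_m\times(-1)$. This is the rotation of $\mathbb R^3$ by $\pi$ about the axis of $\ell_m$, so it preserves orientation. We have
\begin{equation}\label{eq:iota}
\iota_m\iota_n=R^{m-n},\qquad\iota_m(\alpha_i)=\alpha_{m-i},\qquad\iota_m(\beta_i)=\beta_{m-i},\qquad\iota_m(c_i)=c_{m-1-i}.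
\end{equation}
By (I1) and (I2) the classes of the $\alpha_i,\beta_i$ form a symplectic basis of $H$. If $\ell_m$ exchanges $p$ pairs of holes, then $\iota_{m*}-1$ has rank $2p$. Since $p\ge1$, each $\iota_m$ is an involution in $\mathrm{Mod}(\Sigma_g)$. Since $p=\lfloor g/2\rfloor$ for odd $m$ when $g$ is even and for all $m$ when $g$ is odd, the bound in Theorem~\ref{thm:rank}(a) is attained; for $g=3$ the map $\iota_m$ realizes Example~\ref{ex:three}.

\subsection*{Stars}
We need a relation in which a power of a product of twists about intersecting curves becomes a product of twists about disjoint curves. This is the \emph{star relation} of Gervais \cite{Gervais}. On a torus with three boundary curves $\delta_{12},\delta_{23},\delta_{31}$, let $a_1,a_2,a_3$ be disjoint curves such that $a_i,a_j,\delta_{ij}$ bound a pair of pants, and let $b$ meet each $a_i$ once. Then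
\[
(t_{a_1}t_{a_2}t_{a_3}t_b)^3=t_{\delta_{12}}t_{\delta_{23}}t_{\delta_{31}} .
\]
The relation persists in $\mathrm{Mod}(\Sigma_g)$ when the torus is embedded in $\Sigma_g$. To locate such tori, call a closed disc $\Delta\subset P$ a \emph{hexagon} if its boundary consists of six sides that are alternately arcs $\gamma,\gamma',\gamma''$ of $P$ and segments of $\partial P$. Its double is two discs joined by three bands, a pair of pants bounded by $D(\gamma),D(\gamma'),D(\gamma'')$.

\begin{lemma}\label{lem:star}
Let $\gamma_1,\gamma_2,\gamma_3$ be disjoint arcs from $\partial h_i$ to other components of $\partial P$; they cut $\partial h_i$ into three sectors. Suppose that for each $j\in\mathbb Z/3$ there is a hexagon $\Delta_j$ having $\gamma_j$, the sector between $\gamma_j$ and $\gamma_{j+1}$, and $\gamma_{j+1}$ as consecutive sides, and let $\gamma_j'$ be its third arc. Then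
\[
\bigl(t_{D(\gamma_1)}t_{D(\gamma_2)}t_{D(\gamma_3)}B_i\bigr)^3=t_{D(\gamma_1')}t_{D(\gamma_2')}t_{D(\gamma_3')} .
\]
\end{lemma}

\begin{proof}
Let $N$ be a thin neighborhood in $P$ of $\partial h_i\cup\gamma_1\cup\gamma_2\cup\gamma_3$. The arcs $\gamma_j$ cut $N$ into three thin hexagons $N_j\subset\Delta_j$; let $\gamma_j''$ be the third arc of $N_j$. The rest of $\Delta_j$ is a rectangle with opposite sides $\gamma_j''$ and $\gamma_j'$ and two sides on $\partial P$, so $D(\gamma_j'')=D(\gamma_j')$. The double of $N$ is a union of three pairs of pants glued cyclically along the $D(\gamma_j)$. It is connected, has $\chi=-3$ and has the three boundary curves $D(\gamma_j'')$, so it is a torus with three holes. It contains $\beta_i$, which meets each $D(\gamma_j)$ once, and the star relation applies.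
\end{proof}

The arcs $\gamma_j'$ need not be distinct; this occurs in the next section.

\section{Genus four}\label{sec:four}

Let $g=4$, with indices written $1,2,3,4$. Put $\rho=\iota_1$, which exchanges $h_1\leftrightarrow h_4$ and $h_2\leftrightarrow h_3$, and $\sigma=\iota_0$, which exchanges $h_1\leftrightarrow h_3$ and preserves $h_2$ and $h_4$. Then $\rho\sigma=R$. We look for a third involution $c=V\rho V^{-1}$ such that Corollary~\ref{cor:twist} applies to $G=\langle\rho,\sigma,c\rangle$ with $x=\alpha_2$, a curve fixed by $\sigma$. Since $\rho(\alpha_2)=\alpha_3$, we need $A_2^{-1}A_3\in G$. Suppose $V$ is supported on one side of the axis of $\rho$. Then $V$ commutes with $\bar V$, and by \eqref{eq:crho} the element $F=c\rho$ has $F^3=V^3\bar V^{-3}$. So it is enough that $V^3$ be $A_2^{-1}$ times a twist fixed by $\rho$, and a star provides this.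

Let $\lambda$ be the diameter of $P$ along the axis of $\rho$; it separates $h_1,h_2$ from $h_3,h_4$. Put $\delta=D(\lambda)$, so $\rho(\delta)=\delta$. Let $\eta$ be the arc that starts on $\partial h_1$ next to $[h_1,h_2]$ on the side facing the center, runs parallel to $[h_1,h_2]$, passes $h_2$ on the side facing the center, and follows $r_2$ on the side facing $h_3$ to the outer circle (Figure~\ref{fig:four}). Put $e=D(\eta)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) circle (2.6);
\draw[dashed] (0,-2.6) -- (0,2.6);
\draw (-45:2.6) -- (-45:1.5) -- (45:1.5) -- (45:2.6);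
\draw[thick] (0.92,-0.89) .. controls (0.58,-0.6) .. (0.58,-0.2) -- (0.58,1.1)
  .. controls (0.58,1.6) and (0.9,1.9) .. (62:2.6);
\foreach \x in {1,...,4} {
  \draw[fill=white] ({90*\x-135}:1.5) circle (0.23);
  \node at ({90*\x-135}:1.5) {\scriptsize $h_{\x}$};}
\node at (-0.2,1.9) {\small $\lambda$};
\node at (0.4,0.9) {\small $\eta$};
\node at (1.72,-1.38) {\small $r_1$};
\node at (1.72,1.38) {\small $r_2$};
\node at (1.8,0) {\small $\Delta_1$};
\node at (0.83,0.2) {\scriptsize $\Delta_2$};
\node at (0.65,-1.9) {\small $\Delta_3$};
\end{tikzpicture}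
\caption{Genus four. The arcs $r_1$, $[h_1,h_2]$, $\eta$ at the hole $h_1$, together with $r_2$, cut the half of $P$ to the right of the diameter $\lambda$ into three discs $\Delta_1,\Delta_2,\Delta_3$, each bounded by three arcs and three segments of $\partial P$.}
\label{fig:four}
\end{figure}

The arcs $r_1,[h_1,h_2],\eta,r_2$ cut the half of $P$ containing $h_1,h_2$ into three hexagons: $\Delta_1$ with arcs $r_1,[h_1,h_2],r_2$; $\Delta_2$ with arcs $[h_1,h_2],\eta,r_2$; and $\Delta_3$ with arcs $\eta,r_1,\lambda$. Lemma~\ref{lem:star} for the arcs $r_1,[h_1,h_2],\eta$ at $h_1$ gives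
\[
W^3=A_2^2\,t_\delta,\qquad\text{where }W=A_1C_1t_eB_1 .
\]
The exponent $2$ is the wrong one: the choice $V=W$ would give only $A_2^2A_3^{-2}\in G$. But $\alpha_2$ is disjoint from $\alpha_1,c_1,e,\beta_1$, so $A_2$ commutes with $W$, and multiplying $W$ by $A_2^{-1}$ lowers the exponent by three.

\begin{theorem}\label{thm:four}
Let $V=A_1C_1t_eB_1A_2^{-1}$. Then $\mathrm{Mod}(\Sigma_4)=\langle\rho,\sigma,V\rho V^{-1}\rangle$.
\end{theorem}

\begin{proof}
We have $V=WA_2^{-1}$ and $V^3=W^3A_2^{-3}=A_2^{-1}t_\delta$; conjugating by $\rho$ gives $\bar V^3=A_3^{-1}t_\delta$. The curves $\alpha_1,\alpha_2,\beta_1,\beta_2,c_1,e$ lie on one side of $\delta$, and $\bar V$ is a product of twists about curves on the other side. So $\bar V$ fixes these six curves and commutes with $V$. With $F=V\bar V^{-1}$ we have $G=\langle\rho,\sigma,F\rangle$ by \eqref{eq:crho}, and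
\[
F^3=V^3\bar V^{-3}=A_2^{-1}t_\delta\,t_\delta^{-1}A_3=A_2^{-1}A_3 .
\]
Hence $\alpha_2\sim\alpha_3=\rho(\alpha_2)$ with respect to $G$, while $\sigma$ and $F$ fix $\alpha_2$. By Corollary~\ref{cor:twist} and \eqref{eq:hum} it remains to show that $\hat G=\langle G,A_2\rangle$ contains all $A_i,B_i,C_i$. Since $R\in G$, one twist of each kind suffices, and $A_2$ is given. For the others we apply $F^{\pm1}$ to curves whose twists are already in $\hat G$.

\emph{The twist $B_1$.} Since $\bar V$ fixes $\alpha_1$, and so do $A_1,C_1,t_e$,
\[
F^{-1}(\alpha_1)=V^{-1}(\alpha_1)=A_2B_1^{-1}t_e^{-1}C_1^{-1}A_1^{-1}(\alpha_1)=A_2B_1^{-1}(\alpha_1)=B_1^{-1}(\alpha_1)=A_1(\beta_1).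
\]
The fourth equality holds because $\alpha_2$ is disjoint from $\alpha_1$ and $\beta_1$, and the last is \eqref{eq:braid}. Therefore $A_1B_1A_1^{-1}=F^{-1}A_1F\in\hat G$, and $B_1\in\hat G$.

\emph{The twist $C_1$.} The twist about $A_2(\beta_2)$ is $A_2B_2A_2^{-1}\in\hat G$. Since $\bar V$ fixes $\alpha_2$ and $\beta_2$, it fixes $A_2(\beta_2)$, so $F(A_2(\beta_2))=VA_2(\beta_2)=A_1C_1t_eB_1(\beta_2)$. By (I1), $\beta_1$ and $e$ are disjoint from $\beta_2$, and $\alpha_1$ is disjoint from $\beta_2$ and $c_1$. So this curve is $C_1(\beta_2)$, which equals $B_2^{-1}(c_1)$ by \eqref{eq:braid}. Its twist $B_2^{-1}C_1B_2$ lies in $\hat G$, and $C_1\in\hat G$.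
\end{proof}

The ranks of the three generators on $H$ are $4,2,4$, with sum $10\ge9$, as Theorem~\ref{thm:rank}(b) requires.

\section{Genus five and higher}\label{sec:five}

With more holes there is room for a symmetric star. Put
\[
W_i=C_{i-1}C_iA_iB_i ,
\]
so that $RW_iR^{-1}=W_{i+1}$. The involution $\iota_2$ fixes $\alpha_1,\beta_1$ and exchanges $c_0,c_1$ by \eqref{eq:iota}; since $C_0$ and $C_1$ commute, $\iota_2$ commutes with $W_1$. This is one hypothesis of Lemma~\ref{lem:swap}. For the other we need a second reflection that carries $W_1$ away from itself and still generates the dihedral group together with $\iota_2$. That requires a unit $k\ne\pm1$ of $\mathbb Z/g$. There is none for $g=4$ or $g=6$, which is why genus four needed its own star and genus six is excluded. For the other $g\ge5$, an integer $k$ with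
\begin{equation}\label{eq:k}
\gcd(k,g)=1,\qquad 2\le k\le g-2
\end{equation}
exists: take $k=2$ if $g$ is odd, $k=g/2-1$ if $4\mid g$, and $k=g/2-2$ if $g\equiv2\pmod 4$.

\begin{theorem}\label{thm:five}
Let $g\ge5$, $g\ne6$, and let $k$ satisfy \eqref{eq:k}. Put $\sigma=\iota_2$ and $\rho=\iota_{k+2}$. Then $\mathrm{Mod}(\Sigma_g)=\langle\rho,\sigma,W_1\rho W_1^{-1}\rangle$.
\end{theorem}

For $g=5$ and $k=2$ the generators are $\iota_4$, $\iota_2$ and the conjugate of $\iota_4$ by $C_0C_1A_1B_1$. Each has rank $4$ on $H$, and $12\ge11$. The theorem reduces to the following statement, in which $k$ does not appear.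

\begin{proposition}\label{prop:K}
For $g\ge5$, the subgroup $K=\langle R,\iota_2,W_1\rangle$ equals $\mathrm{Mod}(\Sigma_g)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:five} from Proposition~\ref{prop:K}]
We have $\rho\sigma=R^k$, which generates $\langle R\rangle$ because $\gcd(k,g)=1$. So $\langle\rho,\sigma,W_1\rangle\supseteq K=\mathrm{Mod}(\Sigma_g)$. By \eqref{eq:iota}, $\rho W_1\rho=C_{k+1}C_kA_{k+1}B_{k+1}=W_{k+1}$. As $k\ne0,\pm1$ in $\mathbb Z/g$, the hole $h_1$ is none of $h_k,h_{k+1},h_{k+2}$ and the hole $h_{k+1}$ is none of $h_0,h_1,h_2$. By (I1) and (I2) each curve of $W_1$ is then disjoint from each curve of $W_{k+1}$, so $W_1$ commutes with $\rho W_1\rho$. Lemma~\ref{lem:swap} applies with $V=W_1$.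
\end{proof}

In the rest of the section $\sim$ refers to $K$. The group $K$ contains every $W_i$ and every $\iota_m=R^{m-2}\iota_2$. The plan is to prove that all $\beta_i$ and all $c_i$ are equivalent; Corollary~\ref{cor:twist} then lets us adjoin one $B_i$, which brings in all other twists. The following move, used twice, strips a twist off a curve with the help of a third curve that stays out of the way.

\begin{lemma}\label{lem:untwist}
Let $u,v,w$ be curves with $i(u,v)=1$ and $w$ disjoint from $u$ and $v$. If $w\sim u$, and $w\sim t_v(u)$ or $w\sim t_v^{-1}(u)$, then $w\sim v$.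
\end{lemma}

\begin{proof}
The twist $t_w$ commutes with $t_u,t_v$ and fixes $u,v,w$, and $t_u$ fixes $w$. The element $f=t_w^{-1}t_u$ lies in $K$ and fixes $w$. By \eqref{eq:braid}, $f(t_v(u))=t_w^{-1}(v)=v$ and $f^{-1}(t_v^{-1}(u))=t_u^{-1}t_v^{-1}t_w(u)=v$. Apply $f$ to $w\sim t_v(u)$, or $f^{-1}$ to $w\sim t_v^{-1}(u)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:K}]
The holes $h_0,\dots,h_4$ are distinct because $g\ge5$; all disjointness claims below follow from this, (I1) and (I2).

\emph{Step 1: a source of equivalences.} If $f\in K$ fixes $c_{i-1},c_i,\alpha_i$, then $\beta_i\sim f(\beta_i)$. Indeed $f$ commutes with $X=C_{i-1}C_iA_i$, so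
\[
W_i^{-1}\cdot fW_if^{-1}=B_i^{-1}X^{-1}\,X\,fB_if^{-1}=t_{\beta_i}^{-1}t_{f(\beta_i)}\in K .
\]

\emph{Step 2: elements to which Step 1 applies.} Consider the arcs $[h_{i-1},h_i]$, $[h_i,h_{i+1}]$, $r_i$ at $h_i$. The region bounded by $r_{i-1},[h_{i-1},h_i],r_i$, the region bounded by $r_i,[h_i,h_{i+1}],r_{i+1}$, and the triangle on $h_{i-1},h_i,h_{i+1}$ contain no holes, so they are hexagons, with third arcs $r_{i-1}$, $r_{i+1}$ and $[h_{i-1},h_{i+1}]$. Lemma~\ref{lem:star} gives
\[
Y_i:=W_i^3=A_{i-1}A_{i+1}D_i\in K .
\]
By (I2) each $Y_i$ fixes all $\alpha_j$ and $c_j$, so by Step 1 every $\beta_j$ is equivalent to its image under any product of the $Y_i^{\pm1}$.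

\emph{Step 3: a curve equivalent to $\beta_0$ that crosses $\beta_2$.} So far each $\beta_j$ is equivalent only to its own images. The link between different holes is $d_1$, which meets both $\beta_0$ and $\beta_2$. Put
\[
\nu=Y_1^{-1}(\beta_0)=A_0^{-1}D_1^{-1}(\beta_0),
\]
where $A_2$ drops out since it commutes with $A_0,D_1$ and fixes $\beta_0$. Then $\nu\sim\beta_0$. Since $A_0$ and $B_0$ fix $\beta_2$, and $D_1^{-1}(\beta_0)=B_0(d_1)$ by \eqref{eq:braid},
\[
i(\nu,\beta_2)=i\bigl(D_1^{-1}(\beta_0),\beta_2\bigr)=i\bigl(B_0(d_1),\beta_2\bigr)=i(d_1,\beta_2)=1 .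
\]
The curve $\beta_0$ is disjoint from $c_1,c_2,\alpha_2$; since $Y_1$ fixes these three curves, $\nu$ is disjoint from them too. So $f=t_\nu^{-1}t_{\beta_0}\in K$ fixes $c_1,c_2,\alpha_2$, and Step 1 gives
\[
\beta_2\sim f(\beta_2)=t_\nu^{-1}(\beta_2).
\]

\emph{Step 4: a curve that stays out of the way.} To apply Lemma~\ref{lem:untwist} with $u=\beta_2$ and $v=\nu$ we need a curve equivalent to $\beta_2$ and disjoint from $\beta_2$ and $\nu$. In $Y_1^{-1}Y_3$ the twists $A_2$ cancel, leaving $A_0^{-1}A_4D_1^{-1}D_3$ with commuting factors, and $A_0,A_4$ fix $\beta_2$. Put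
\[
\mu=Y_1^{-1}Y_3(\beta_2)=D_1^{-1}D_3(\beta_2).
\]
Then $\mu\sim\beta_2$ by Step 2. The opposite twists along $d_1$ and $d_3$ move $\beta_2$ off itself: applying $D_1$ and then \eqref{eq:braid} to the pairs $d_3,\beta_2$ and $d_1,\beta_2$,
\[
i(\mu,\beta_2)=i\bigl(D_3(\beta_2),D_1(\beta_2)\bigr)=i\bigl(B_2^{-1}(d_3),B_2^{-1}(d_1)\bigr)=i(d_3,d_1)=0 .
\]
Applying $D_1$, which commutes with $A_0$, we also get $i(\mu,\nu)=i\bigl(D_3(\beta_2),A_0^{-1}(\beta_0)\bigr)=0$, because $d_3\cup\beta_2$ is disjoint from $\alpha_0\cup\beta_0$. This is the essential use of $g\ge5$: for $g=4$ the chord $[h_2,h_4]$ ends on $h_0$.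

Now $\mu\sim\beta_2\sim t_\nu^{-1}(\beta_2)$, and Lemma~\ref{lem:untwist} gives $\mu\sim\nu$. Hence $\beta_2\sim\mu\sim\nu\sim\beta_0$, and by rotation $\beta_i\sim\beta_{i+2}$ for all $i$.

\emph{Step 5: all $\beta_i$ and $c_i$ are equivalent.} We have $\beta_4\sim\beta_2\sim\beta_0$. The element $W_1=C_0C_1A_1B_1$ fixes $\beta_4$, and $W_1(\beta_0)=C_0(\beta_0)$ because $C_1,A_1,B_1$ fix $\beta_0$. Applying $W_1$ to $\beta_4\sim\beta_0$ gives $\beta_4\sim C_0(\beta_0)$. The curve $\beta_4$ is disjoint from $\beta_0$ and $c_0$, so Lemma~\ref{lem:untwist} with $u=\beta_0$, $v=c_0$, $w=\beta_4$ gives $c_0\sim\beta_4\sim\beta_0$. The involution $\iota_1\in K$ fixes $c_0$ and exchanges $\beta_0$ with $\beta_1$, so $c_0\sim\beta_1$ as well. Rotating $\beta_0\sim c_0\sim\beta_1$ proves the claim.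

\emph{Step 6: adjoining $B_3$.} The generators $R$ and $\iota_2$ permute the $\beta_i$, and $W_1$ fixes $\beta_3$, so $\beta_3\sim s(\beta_3)$ for each generator $s$ of $K$. The group $\langle K,B_3\rangle$ contains all $B_i$ by rotation, all $C_i=B_i\,(t_{\beta_i}^{-1}t_{c_i})$ by Step 5, and $A_1=C_1^{-1}C_0^{-1}W_1B_1^{-1}$, hence all $A_i$. By \eqref{eq:hum} it is $\mathrm{Mod}(\Sigma_g)$, and Corollary~\ref{cor:twist} gives $K=\mathrm{Mod}(\Sigma_g)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{APY}
Tulin Altunoz, Mehmetcik Pamuk and Oguz Yildiz,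
\emph{Minimal Generation of Mapping Class Groups: A Survey of the Orientable Case},
arXiv:2511.16840 (2025).

\bibitem{Gervais}
Gervais, Topology 40 (2001).

\end{thebibliography}
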